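# Zeros of the Miller basis and the level curve that replaces the Szegő curve

## 1. One zero on the move: the forms $\Delta^\ell(j-w)$

Write $q=e^{2\pi i\tau}$ with $\tau$ in the upper half-plane $\mathfrak H$, and recall
$$\Delta=q\prod_{n\ge1}(1-q^n)^{24}=q-24q^2+252q^3-\cdots,\qquad j=\frac{E_4^3}{\Delta}=q^{-1}+744+196884q+\cdots .$$
Fix an integer $\ell$, positive or negative, and look in weight $12\ell$ for a form with one free zero and the largest possible gap after its first coefficient. Try $\Delta^\ell(j-w)$. Since $\Delta^\ell=q^\ell(1-24\ell q+\cdots)$,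
$$\Delta^\ell(j-w)=q^{\ell-1}\bigl(1-24\ell q+\cdots\bigr)\bigl(1+(744-w)q+\cdots\bigr)=q^{\ell-1}+(744-24\ell-w)\,q^{\ell}+O(q^{\ell+1}).$$
The coefficient of $q^\ell$ vanishes exactly when $w=w_\ell=744-24\ell$. The form $\Delta^\ell(j-w_\ell)=q^{\ell-1}+O(q^{\ell+1})$ has its only free zero where $j=w_\ell$.

Where is that zero? Let $\mathcal F=\{\tau\in\mathfrak H:|\Re\tau|\le\frac12,\ |\tau|\ge1\}$, let $\rho=e^{2\pi i/3}$, and let $\mathcal A$ be the arc of the unit circle from $i$ to $\rho$. Recall that $j$ is real on three pieces: it runs from $1728$ to $0$ along $\mathcal A$ from $i$ to $\rho$, from $1728$ to $+\infty$ up the imaginary axis from $i$, and from $0$ to $-\infty$ up the line $\Re\tau=-\frac12$ from $\rho$. Now $744=24\cdot31$ and $1728-744=24\cdot41$. So for $-41\le\ell\le31$ the zero lies on $\mathcal A$, exactly at $\rho$ for $\ell=31$ and exactly at $i$ for $\ell=-41$. For $\ell\ge32$ it climbs the line $\Re\tau=-\frac12$. For $\ell\le-42$ it climbs the imaginary axis.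

Two zeros can also be done by hand. In weight $24$ ask for $\Delta^2(j^2+\alpha j+b)=1+O(q^3)$. We have $\Delta^2=q^2(1-48q+1080q^2-\cdots)$ and $j^2=q^{-2}(1+1488q+947304q^2+\cdots)$, so $\Delta^2j^2=1+1440q+876960q^2+\cdots$ and $\Delta^2j=q+696q^2+\cdots$. Hence $\alpha=-1440$ and $b=-876960+1440\cdot696=125280$. The roots of $w^2-1440w+125280$ are $720\pm\sqrt{393120}$, about $93$ and $1347$. Both lie in $(0,1728)$, so both zeros are on $\mathcal A$.

So some zeros stay on the arc and others leave it. To ask where they go we need the family.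

**Definition (Miller basis).** For even $k$ write $k=12\ell+k'$ with $k'\in\{0,4,6,8,10,14\}$; for $k\ge4$, $\ell+1=\dim M_k$. For any integer $m\le\ell$, $g_{k,m}$ is the unique weakly holomorphic modular form of weight $k$ and level one (holomorphic on $\mathfrak H$, meromorphic at the cusp) with
$$g_{k,m}=q^m+O(q^{\ell+1}).$$
Such a pair $(k,m)$ is called admissible. For $k\ge4$ and $0\le m\le\ell$ these forms are the Miller basis of $M_k$.

Above we computed $g_{12\ell,\ell-1}$ and $g_{24,0}$. In general, put $E_0=1$, $E_8=E_4^2$, $E_{10}=E_4E_6$, $E_{14}=E_4^2E_6$, and recall that $E_4$ vanishes (simply) only on the orbit of $\rho$, and $E_6$ (simply) only on the orbit of $i$. The valence formula for a nonzero weakly holomorphic $f$ of weight $k$ gives $\frac12\operatorname{ord}_if+\frac13\operatorname{ord}_\rho f\equiv\frac k{12}\equiv\frac{k'}{12}\pmod 1$. This fixes $\operatorname{ord}_if$ mod $2$ and $\operatorname{ord}_\rho f$ mod $3$. The orders of $E_{k'}$ at $i$ and $\rho$ are the least non-negative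 solutions, so $f/(\Delta^\ell E_{k'})$ is holomorphic on $\mathfrak H$. It has weight $0$, so it is a polynomial in $j$. Thus
$$g_{k,m}=\Delta^\ell E_{k'}\,P(j),\qquad P\ \text{monic of degree}\ D=\ell-m .$$
Uniqueness is now clear: a difference of two candidates gives a polynomial in $j$ that is $O(q)$ at the cusp, hence $0$. Existence is the triangular solving done above. By uniqueness $g_{k,m}$ has real Fourier coefficients, so $P$ is real. A zero is called non-elliptic if it is not $SL_2(\mathbb Z)$-equivalent to $i$ or $\rho$. Since $\Delta^\ell E_{k'}$ vanishes at most at elliptic points, the non-elliptic zeros of $g_{k,m}$ are the non-elliptic zeros of $P\circ j$.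

We let $|k|\to\infty$ with $m/\ell\to\delta$, where $\delta\in(0,\infty)\setminus\{1\}$ is fixed. As $m\le\ell$, we have $\delta<1$ when $k\to+\infty$ and $\delta>1$ when $k\to-\infty$. On which curve do the non-elliptic zeros in $\mathcal F$ accumulate?

## 2. Truncated exponentials and the conjectured curve $\mathcal C_\delta$

Divide $g_{k,m}=q^m+O(q^{\ell+1})$ by $\Delta^\ell E_{k'}=q^\ell(1+\cdots)$:
$$P(j)=\frac{q^m\Delta^{-\ell}}{E_{k'}}+O(q). \tag{1}$$
So $P$ is the polynomial part of $q^m\Delta^{-\ell}/E_{k'}$. Here is the first thing to try. Put $N=24\ell$, ignore $E_{k'}$, replace $j$ by $1/q$, and replace $\Delta^{-\ell}=q^{-\ell}\prod(1-q^n)^{-N}$ by $q^{-\ell}e^{Nq}$. Then $q^DP(j)$ becomes the truncated exponential $\sum_{n\le D}(Nq)^n/n!$. A classical theorem of Szegő says that the zeros of $\sum_{n\le D}z^n/n!$, divided by $D$, approach the **Szegő curve** $\mathcal S=\{z:|ze^{1-z}|=1,\ |z|\le1\}$. (Without $|z|\le1$ the equation has further solutions; the formulas below describe the part $|z|\le1$.)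 So one expects $24\ell q/D$ to be near $\mathcal S$.

With $t=|z|$ and $z=te^{i\phi}$, the equation $|ze^{1-z}|=1$ reads $1+\ln t=t\cos\phi$, that is, $u(t)=\cos\phi$ with $u(t)=(1+\ln t)/t$. Let $W$ be the Lambert function and $\omega=W(e^{-1})=0.27846\ldots$, so $\omega e^\omega=e^{-1}$ and $1+\ln\omega=-\omega$. As $u'(t)=-\ln t/t^2$, $u$ increases from $u(\omega)=-1$ to $u(1)=1$, so $u:[\omega,1]\to[-1,1]$ is a bijection. For example, $z=1$ and $z=-\omega$ are the two real points of $\mathcal S$. In the variable $\tau$, set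
$$g_\pm(x)=\frac{\ln24-\ln u^{-1}(\pm\cos2\pi x)}{2\pi},\qquad h_\delta(x)=g_\pm(x)-\frac1{2\pi}\log|1-\delta|, \tag{2}$$
with sign $+$ for $\delta<1$ and $-$ for $\delta>1$. The graphs of $g_\pm$ over $|x|\le\frac12$ are the logarithmic Szegő curves $\mathcal L_\pm=\{\tau\in\mathfrak H:|\Re\tau|\le\frac12,\ \pm24e^{2\pi i\tau}\in\mathcal S\}$, and the graph $\mathcal S_\delta$ of $h_\delta$ is $\mathcal L_\pm-\frac1{2\pi}\log|1-\delta|$ (a vertical shift). Let $\overline{\mathcal A}=\{|\tau|=1,|\Re\tau|\le\frac12\}$ and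
$$\mathcal C_\delta=\{x+iy:|x|\le\tfrac12,\ y=\max(\sqrt{1-x^2},h_\delta(x))\}, \tag{3}$$
the upper hull of $\mathcal A$ and $\mathcal S_\delta$ in $\mathcal F$.

**Conjecture.** For each $\delta>0$, the zeros of $g_{k,m}$ asymptotically approach $\mathcal C_\delta$. Precisely: fix $\delta\in(0,\infty)\setminus\{1\}$ and any sequence of admissible pairs with $|k|\to\infty$, $m/\ell\to\delta$. Then
$$\max\{\operatorname{dist}(\tau,\mathcal C_\delta):\tau\in\mathcal F\text{ a non-elliptic zero of }g_{k,m}\}\to0 .\tag{4}$$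

The problem comes from Liubomir Chiriac and Andrei Jorza, "The variation of zeros of the Miller basis", arXiv:2605.09731 (2026). For context, it is known that when $|k|\to\infty$ and $D\to\infty$ with $D<\alpha\log|k|/\log\log|k|$ for some $\alpha\in(0,1)$, so that $m/\ell\to1$, the zeros approach the moving curve $\mathcal S_{m/\ell}$. For fixed $\delta\neq1$ the heuristic breaks at a visible point. In $\prod(1-q^n)^{-N}$ the coefficient of $q^2$ is $\frac{N(N+1)}2+N=\frac{N(N+3)}2$, whereas $e^{Nq}$ has $\frac{N^2}2$. The missing factor comes from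
$$-\log\Delta=-\log q+24q+36q^2+\cdots .$$
On the proposed curve $|q|$ is comparable with $D/|N|\to|1-\delta|/24$, a fixed positive number. So the discarded term $36\,\ell q^2$ is of size $|\ell|$: it changes the exponential rate itself. We must keep $\log\Delta$ whole.

## 3. An exact contour integral for $P$

**Step 1. Cauchy's formula in the $j$-plane.** This step turns "polynomial part" into an integral with a large parameter. Write $r=e^{2\pi i\tau}$ for the integration variable and $D_q=q\frac d{dq}$. The function $\Delta D_qj$ is a holomorphic form of weight $14$ with constant term $-1$, and $M_{14}$ is spanned by $E_{14}$, so $D_qj=-E_{14}/\Delta$. Also $E_{14}=E_{k'}E_{14-k'}$. Start from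
$$P(w)=\frac1{2\pi i}\oint_{|v|=R}\frac{P(v)}{v-w}\,dv$$
and put $v=j(\tau)$. Replace $P$ by (1). The error $O(q)=O(1/v)$ contributes an integral independent of $R$ (for large $R$) that tends to $0$ as $R\to\infty$, so it contributes $0$. A large positively oriented circle in the $j$-plane corresponds to a small negatively oriented loop in the $r$-plane, and $dv=-\frac{E_{14}}\Delta\frac{dr}r$. The two signs cancel.

Let $L=|\ell|$, $\nu=m/\ell$, and let $\varepsilon=+1$ if $k>0$ ($\delta<1$), $\varepsilon=-1$ if $k<0$ ($\delta>1$). Put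
$$\Phi_\nu(\tau)=\varepsilon\bigl(-\log\Delta(\tau)+2\pi i\nu\tau\bigr),\qquad e^{L\Phi_\nu}=\Delta^{-\ell}r^m,\qquad A=\frac{E_{14-k'}}\Delta .$$
Then, with a small positively oriented circle,
$$P(j(z))=\frac1{2\pi i}\oint f_z\,\frac{dr}r,\qquad f_z(\tau)=\frac{A(\tau)e^{L\Phi_\nu(\tau)}}{j(\tau)-j(z)},\qquad \frac1{2\pi i}\frac{dr}r=d\tau . \tag{5}$$

**Step 2. The residues.** This says what we pay when the contour is lowered in $\mathfrak H$, that is, enlarged in the $r$-plane. At a non-elliptic pole $\zeta=\gamma z$ the pole is simple and the residue of $f_z\,dr/r$ is $Ae^{L\Phi_\nu}/D_qj=-e^{L\Phi_\nu(\zeta)}/E_{k'}(\zeta)$. So passing $\zeta$ adds the term $+e^{L\Phi_\nu(\zeta)}/E_{k'}(\zeta)$ to the right-hand side of (5).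

**Step 3. The size function.** Let $Q=|q|=e^{-2\pi y}$ and $\sigma_{-1}(n)=\sigma(n)/n$. From $-\log|1-q^n|=\sum_m\Re q^{nm}/m$ we get $-\log|\Delta|=2\pi y+24\sum\sigma_{-1}(n)\Re q^n$. Hence $H_\nu=\Re\Phi_\nu$ equals
$$H_\nu(x+iy)=2\pi|1-\nu|y+24\varepsilon\sum_{n\ge1}\sigma_{-1}(n)Q^n\cos2\pi nx . \tag{6}$$
As $\Delta'/\Delta=2\pi iE_2$ with $E_2=1-24\sum\sigma(n)q^n$,
$$\Phi_\nu'=2\pi i\varepsilon(\nu-E_2),\qquad\partial_yH_\nu=2\pi\varepsilon(\Re E_2-\nu),\qquad\Phi_\nu''=4\pi^2\varepsilon D_qE_2. \tag{7}$$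
So the saddle points of the integrand are the zeros of $E_2-\nu$.

**Step 4. Comparing equivalent points.** Let $K=\log(|\Delta|y^6)$, which is $SL_2(\mathbb Z)$-invariant, and let $s_\nu(y)=\varepsilon(6\log y-2\pi\nu y)$. Then $H_\nu=-\varepsilon K+s_\nu(y)$, so
$$H_\nu(\gamma z)-H_\nu(z)=s_\nu(\Im\gamma z)-s_\nu(\Im z). \tag{8}$$

Lower the contour to the height of a saddle $\tau_0$. We expect $P(j(z))$ to be a contribution of size $e^{LH(z)}$ from $z$ itself, one of size $e^{LH(\tau_0)}$ from the saddle, and contributions from the other equivalent points $\gamma z$ above the contour. Where two of these balance, zeros can occur. If the translates never spoil things, the zeros lie on the level curve $H=H(\tau_0)$, or where $z$ and $-1/z$ tie, which is the arc. Two things need proof: the contour through the saddle must really be highest at the saddle, and among equivalent points the one in $\mathcal F$ must win.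

## 4. $E_2$ on the lines $\Re\tau=0$ and $\Re\tau=\frac12$

We need two textbook facts: $E_2(-1/\tau)=\tau^2E_2(\tau)+\frac{6\tau}{\pi i}$ (equivalently, $E_2-\frac3{\pi y}$ transforms with weight $2$), and Ramanujan's identity $D_qE_2=\frac{E_2^2-E_4}{12}$. Put
$$F(y)=E_2(\tfrac12+iy)=1+24\sum_{n\ge1}(-1)^{n-1}\sigma(n)Q^n,\qquad a=\tfrac{\sqrt3}2,\qquad Q_a=e^{-2\pi a}=0.00433\ldots$$
We use $\sigma(n)\le n^2$ throughout, and $Q\le e^{-\pi}<0.0433$ for $y\ge\frac12$.

**(E1)** *For $x\notin\mathbb Z$: $\Re E_2(x+iy)>E_2(iy)$ and $|\Delta(x+iy)|>\Delta(iy)$. The function $E_2(iy)$ is strictly increasing with limit $1$, $E_2(i/2)<0$ and $E_2(i)=3/\pi$.*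

The first three claims follow from the positivity of the coefficients $\sigma(n)$, $\sigma_{-1}(n)$. Taking $\tau=i$ in the transformation law gives $E_2(i)=-E_2(i)+\frac6\pi$. Taking $\tau=2i$ gives $E_2(i/2)=\frac{12}\pi-4E_2(2i)<3.82-3.99<0$.

**(E2)** *For $y\ge\frac12$ and $x\notin\frac12+\mathbb Z$: $\Re E_2(x+iy)<F(y)$ and $|\Delta(x+iy)|<|\Delta(\frac12+iy)|$.*

Put $2\pi x=\pi+\alpha$, so $\cos2\pi nx=(-1)^n\cos n\alpha$, and let $a_n=\sigma(n)$ or $\sigma(n)/n$. Drop the odd terms $n\ge3$, which are $\geq0$, and use $|\sin n\theta|\le n|\sin\theta|$ in the even terms: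
$$\sum a_nQ^n\bigl(\cos2\pi nx-(-1)^n\bigr)=-\sum(-1)^n2a_nQ^n\sin^2\tfrac{n\alpha}2\ge2Q\sin^2\tfrac\alpha2\Bigl[1-\sum_{n\text{ even}}n^2a_nQ^{n-1}\Bigr].$$
The even sum is at most $12Q+112Q^3+\sum_{n\ge6}n^4Q^{n-1}<0.54$, and $\sin\frac\alpha2\ne0$. So the left side is positive. With $a_n=\sigma(n)$ this is the first claim, with $a_n=\sigma_{-1}(n)$ the second.

**(E3)** *On $[\frac12,\infty)$: $F''\ge96\pi^2Q(1-12Q)>0$, $F'<0$, and $F$ decreases strictly to $1$, so $F>1$. Moreover $F(\frac12)=\frac6\pi$, $F(a)=\frac3{\pi a}=\frac{2\sqrt3}\pi$ and $F'(a)=-\frac2\pi$.*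

We have $F''=96\pi^2\sum(-1)^{n-1}n^2\sigma(n)Q^n=96\pi^2(Q-12Q^2+36Q^3-112Q^4+\cdots)$. The $n=3$ term dominates all later negative ones: $36>112Q+\sum_{n\ge6}n^4Q^{n-3}$, because $112Q<4.9$ and the last sum is below $0.2$. Also $12Q<0.52$. Since $F''>0$ and $F'\to0$ at infinity, $F'<0$. A form of weight $2$ in the sense above vanishes at elliptic points, so $E_2=\frac3{\pi y}$ there. The point $\frac{1+i}2=-1/(i-1)$ is equivalent to $i$, and $\frac12+ia=\rho+1$ is equivalent to $\rho$; this gives the two values. Finally $F'=-2\pi D_qE_2$ on the line, and $E_4(\rho+1)=0$, so $F'(a)=-2\pi\cdot\frac1{12}\cdot\frac{12}{\pi^2}=-\frac2\pi$.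

## 5. The saddle, its level curve, and the theorems

Let $x_0=0$ if $\varepsilon=1$ and $x_0=\frac12$ if $\varepsilon=-1$.

**Definition (base height).** Define $\beta=\beta_\delta$ by $E_2(i\beta)=\delta$ if $0<\delta<1$ (then $\beta>\frac12$, by (E1)); by $F(\beta)=\delta$, $\beta\ge\frac12$, if $1<\delta\le\frac6\pi$; and by $\beta=\frac12$ if $\delta\ge\frac6\pi$. Put $\tau_0=x_0+i\beta$ and $c_\delta=H_\delta(\tau_0)$.

For $\delta<\frac6\pi$ this $\tau_0$ is a saddle, $E_2(\tau_0)=\delta$. For example, $\delta=\frac3\pi$ gives $\tau_0=i$, and $\delta=\frac{2\sqrt3}\pi$ gives $\tau_0=\rho+1$.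

**(P1)** *For every $y\ge\frac12$ and $x\not\equiv x_0$ mod $1$, $H_\nu(x+iy)<H_\nu(x_0+iy)$.*

For $\varepsilon=1$, $H_\nu=-\log|\Delta|-2\pi\nu y$: use (E1). For $\varepsilon=-1$ the sign is reversed: use (E2).

**(P2)** *For each $x$, $y\mapsto H_\delta(x+iy)$ is strictly increasing on $[\beta,\infty)$, with $\partial_yH_\delta>0$ for $y>\beta$, and tends to $\infty$.*

Use (7). For $y>\beta$: if $\varepsilon=1$, $\Re E_2(x+iy)\ge E_2(iy)>\delta$. If $\varepsilon=-1$, $\Re E_2(x+iy)\le F(y)<F(\beta)\le\delta$. The limit is clear from (6).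

By (P1), $H_\delta(x+i\beta)\le c_\delta$. So by (P2) there is a unique $Y_\delta(x)\ge\beta$ with $H_\delta(x+iY_\delta(x))=c_\delta$. The function $Y_\delta$ is even and $1$-periodic. It is continuous: if $x_n\to x$, then $Y_\delta(x_n)$ is bounded by (6), and any limit point $Y'$ satisfies $Y'\ge\beta$ and $H_\delta(x+iY')=c_\delta$. Also $Y_\delta(x_0)=\beta$ and $Y_\delta(x)>\beta$ for $x\not\equiv x_0$. Put
$$\mathcal C^*_\delta=\{x+iy:|x|\le\tfrac12,\ y=\max(\sqrt{1-x^2},Y_\delta(x))\}. \tag{9}$$

**Exceptional cases.** These are $\delta=\frac3\pi$ with $k\equiv0\pmod4$ (then $\tau_0=i$), and $\delta=\frac{2\sqrt3}\pi$ with $k\not\equiv2\pmod6$ (then $\tau_0=\rho+1$).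

**Theorem 1.** Let $\delta\in(0,\infty)\setminus\{1\}$, $|k|\to\infty$, $m/\ell\to\delta$, and suppose no exceptional case occurs along the sequence. Then the set of non-elliptic zeros of $g_{k,m}$ in $\mathcal F$ converges to $\mathcal C^*_\delta$ in the Hausdorff sense: the maximal distance of such zeros to $\mathcal C^*_\delta$ tends to $0$, and every point of $\mathcal C^*_\delta$ is a limit of such zeros. (In the exceptional cases we claim only that limit points of non-elliptic zeros in $\mathcal F$ satisfy $y\le\max(\sqrt{1-x^2},Y_\delta(x))$.)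

**Theorem 2.** Let $\delta_S=1+24e^{-2\pi}/W(e^{-1})\approx1.161$. There is a unique $\delta_1\in(0,1)$ with $H_{\delta_1}(\rho)=c_{\delta_1}$, and $\delta_1<\frac3\pi$. The assertion of the conjecture is true for $\delta\in(0,\delta_1]\cup[\delta_S,\infty)$, where $\mathcal C_\delta=\mathcal C^*_\delta=\overline{\mathcal A}$. It is false for $\delta\in(\delta_1,1)\cup(1,\delta_S)$: it fails for every non-exceptional sequence, and such sequences exist for every $\delta$.

In particular the conjecture is false. Numerically $\delta_1\approx0.6203$; this value is not used in the proofs.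

**Theorem 3.** In the situation of Theorem 1 (non-exceptional), let $E=\{\theta\in[\frac\pi2,\frac{2\pi}3]:Y_\delta(\cos\theta)<\sin\theta\}$. The proportion, among the $D=\ell-m$ zeros, of non-elliptic zeros lying exactly on $\mathcal A$ tends to
$$\Lambda(\delta)=\frac1{\pi|1-\delta|}\int_E\varepsilon(6-2\pi\delta\sin\theta)\,d\theta . \tag{10}$$
The remaining proportion is distributed along the part of $\mathcal C^*_\delta$ where $Y_\delta(x)>\sqrt{1-x^2}$, with density $\frac{|E_2(z)-\delta|}{|1-\delta|}|dz|$. For $\delta<1$: $\Lambda=1$ if $\delta\le\delta_1$; $\Lambda=0$ if $\delta\ge\frac3\pi$; and for $\delta_1<\delta<\frac3\pi$,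
$$\Lambda(\delta)=\frac{6(\theta_c-\pi/2)/\pi+2\delta\cos\theta_c}{1-\delta},$$
where $\theta_c\in(\frac\pi2,\frac{2\pi}3)$ is the unique solution of $H_\delta(e^{i\theta_c})=c_\delta$.

## 6. Why the representative in $\mathcal F$ wins

For $z\in\mathcal F$ and integers $(c,d)\ne(0,0)$ we have $|cz+d|^2\ge c^2-|cd|+d^2\ge1$, so $z$ has maximal height in its orbit. By (8), being higher is an advantage only as far as $s_\delta$ is monotone, and $s_\delta$ is not monotone. We need finer information on $F$ between $\frac12$ and $a$.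

**(E4)** *$F''(y)>\frac6{\pi y^3}$ on $[\frac12,a]$.*

By (E3) it suffices that $16\pi^3Qy^3(1-12Q)>1$, and $16\pi^3>496$. The function $Qy^3$ decreases for $y\ge\frac3{2\pi}$, and $\frac3{2\pi}<\frac12$. On $[0.5,0.62]$: $Qy^3\ge0.00484$ and $1-12Q\ge0.481$, so the product with $496$ is at least $1.15$. On $[0.62,a]$: $Qy^3\ge Q_aa^3\ge0.00281$ and $1-12Q\ge0.755$, so it is at least $1.05$.

**(E5)** *$K(\frac12+iy)$ is nondecreasing on $[\frac12,a]$, and $K(e^{i\theta})$ is nondecreasing as $\theta$ goes from $\frac\pi2$ to $\frac{2\pi}3$.*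

By (E4), $F(y)-\frac3{\pi y}$ is convex on $[\frac12,a]$, and by (E3) it vanishes at both ends, so it is $\le0$. As $\partial_yK(\frac12+iy)=-2\pi\bigl(F(y)-\frac3{\pi y}\bigr)\geq 0$, the first claim follows. For the second, $z=e^{i\theta}$ gives $z+1=2\cos\frac\theta2\,e^{i\theta/2}$, so
$$-\frac1{z+1}=-\tfrac12+iy_2,\qquad y_2=\tfrac12\tan\tfrac\theta2,$$
and $y_2$ increases from $\frac12$ to $a$. Use the invariance of $K$.

**(E6)** *$F(y)\ge\frac3{\pi y}$ for $y\ge a$.*

For $y\ge\frac3\pi$ use $F>1$. On $[a,\frac3\pi]$,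
$$F'=-48\pi\sum(-1)^{n-1}n\sigma(n)Q^n\ge-48\pi Q_a\ge-0.66.$$
The part of the sum with $n\ge2$ begins with $-6Q^2$ and is negative, since $6>12Q+\sum_{n\ge5}n^3Q^{n-2}$. Meanwhile $\frac3{\pi y^2}\ge\frac\pi3>1$. So $F-\frac3{\pi y}$ increases from its value $0$ at $a$.

**(E7)** *Let $B(y)=\frac3{2\pi}\bigl(\frac1y+\frac1a\bigr)$. Then $F>B$ on $[\frac12,a)$, and $\frac3\pi\frac{\log(a/y)}{a-y}\le B(y)$ for $0<y<a$.*

We have $B(a)=\frac3{\pi a}=F(a)$, $B'(a)=-\frac3{2\pi a^2}=-\frac2\pi=F'(a)$ and $B''=\frac3{\pi y^3}<F''$ by (E4). So $F-B$ is strictly convex with a double zero at $a$. The second claim is the trapezoid bound for the average of the convex function $1/t$ over $[y,a]$.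

**(P3)** *Let $z\in\mathcal F$, $y=\Im z$, let $\gamma\in SL_2(\mathbb Z)$ have bottom row $(c,d)$ with $c\ne0$, and suppose $y'=\Im\gamma z\ge\beta$. Then $H_\delta(\gamma z)\le H_\delta(z)$, with equality only if $y'=y$.*

By (8) the claim is $s_\delta(y')\le s_\delta(y)$, with equality only if $y'=y$. We know $y'\le y$, and $y'=y/|cz+d|^2\le y/(c^2y^2)\le1/y$. Assume $y'<y$. Then $y'^2<yy'\le1$, so $y'<1$.

*The case $\varepsilon=1$.* Here $s_\delta(t)=6\log t-2\pi\delta t$ is strictly concave and $y\in(y',1/y']$. Apply (8) to the equivalent points $i/y'$ and $iy'$, and then (P2) with $\beta\le y'<1/y'$: $s_\delta(1/y')-s_\delta(y')=H_\delta(i/y')-H_\delta(iy')>0$. By concavity $s_\delta(y)>s_\delta(y')$.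

*The case $\varepsilon=-1$.* Here $s_\delta(t)=2\pi\delta t-6\log t$ is convex with $s_\delta'(t)=2\pi\bigl(\delta-\frac3{\pi t}\bigr)$.

If $\delta\le\frac{2\sqrt3}\pi=F(a)$, then $\beta\ge a$, and $\delta=F(\beta)\ge\frac3{\pi\beta}$ by (E6). So $s_\delta$ is strictly increasing on $[\beta,\infty)$.

If $\delta\ge\frac{2\sqrt3}\pi=\frac3{\pi a}$, then $s_\delta$ is strictly increasing on $[a,\infty)$, which settles $y'\ge a$. Suppose $\beta\le y'<a\le y$. By (E7), $\delta\ge F(\beta)>B(\beta)\ge\frac3\pi\frac{\log(a/\beta)}{a-\beta}$, which says $s_\delta(\beta)<s_\delta(a)$. By convexity on $[\beta,a]$, $s_\delta(y')<s_\delta(a)\le s_\delta(y)$. $\square$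

**(P4)** *If $\delta\ge\frac6\pi$, then $H_\delta(z)>c_\delta$ for all $z\in\mathcal F$. Hence $Y_\delta(x)<\sqrt{1-x^2}$ for $|x|\le\frac12$ and $\mathcal C^*_\delta=\overline{\mathcal A}$.*

For $z=e^{i\theta}$ on $\mathcal A$, the point $z'=-1/(z+1)=-\frac12+iy_2$ has $y_2\ge\frac12=\beta$. So $H_\delta(z)\ge H_\delta(z')\ge H_\delta(-\frac12+i\beta)=c_\delta$ by (P3) and (P2). Equality throughout would force $\Im z=y_2=\frac12$, impossible as $\Im z\ge a$. The right half of the arc follows from $H_\delta(-\bar z)=H_\delta(z)$, and points above the arc from (P2). $\square$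

## 7. Above $\mathcal C^*_\delta$ a single residue dominates

From here "translate" means $SL_2(\mathbb Z)$-translate. For given $z$ and $h>0$ only finitely many translates mod $1$ have height $\ge h$, since $|cz+d|^2\le\Im z/h$ leaves finitely many $(c,d)$, and $(c,d)$ up to sign determines $\gamma z$ mod $1$. All estimates hold for $\nu$ close to $\delta$ and $L$ large. $H_\nu\to H_\delta$ uniformly on compact sets, and only finitely many functions $A$, $E_{k'}$ occur.

**Case A.** *Let $z_*=x_*+iy_*\in\mathcal F$ with $y_*>\max(\sqrt{1-x_*^2},Y_\delta(x_*))$. There is a disc $V\ni z_*$ on which, uniformly, $P(j(z))=\frac{e^{L\Phi_\nu(z)}}{E_{k'}(z)}(1+o(1))$. In particular $P\circ j$ has no zeros in $V$ for large $L$, and $\frac1L\log|P(j(z))|\to H_\delta(z)$ uniformly on $V$.*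

*Choice of contour.* Here $|z_*|>1$, so $z_*$ is non-elliptic, and $H_\delta(z_*)>c_\delta$ by (P2). Choose $\eta>0$ with $\beta+\eta<y_*$, with $H_\delta(x_0+i(\beta+\eta))<H_\delta(z_*)$, and with no translate of $z_*$ at height $\beta+\eta$.

*The other translates are smaller.* For $c\ne0$, $|cz_*+d|^2>c^2-|cd|+d^2\ge1$. So a translate $\zeta\not\equiv z_*$ mod $1$ of height $>\beta+\eta$ is strictly lower than $z_*$, and $H_\delta(\zeta)<H_\delta(z_*)$ by (P3).

*Uniformity in $z$.* The line $\Im\tau=\beta+\eta$ is compact mod $1$ and carries no translate of $z_*$. So for $z$ in a small disc $V$ about $z_*$, free of elliptic points, $|j(\tau)-j(z)|$ is bounded below on it. Only finitely many pairs $(c,d)$ can give $\Im\gamma z\ge\beta+\eta$ for some $z\in V$. For each of them $\Im\gamma z-(\beta+\eta)$ has no zero on $V$, hence constant sign. So the poles above the line are $\gamma z$ for the same finitely many $\gamma$, mod translations; they are simple and distinct mod $1$, because $z$ is non-elliptic.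

*Conclusion.* Move the contour in (5) to this line. By (P1) the integral is $O(e^{LH_\nu(x_0+i(\beta+\eta))})$. The residue terms are $e^{L\Phi_\nu(z)}/E_{k'}(z)$ and finitely many terms $e^{L\Phi_\nu(\gamma z)}/E_{k'}(\gamma z)$ with $H_\nu(\gamma z)<H_\nu(z)-\text{const}$ after shrinking $V$. All values of $E_{k'}$ involved are bounded away from $0$. So everything but the first term is exponentially smaller. $\square$

**Case $\infty$.** *There is $y_\infty$ such that for large $L$, $P\circ j$ has no zeros with $\Im z\ge y_\infty$.*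

Use the contour $\Im\tau=2$ and $\Im z\ge3$. Translates with $c\ne0$ have height $\le1/\Im z<2$, so only $z$ itself lies above the contour. On it $|j(\tau)-j(z)|$ is bounded below, since $j(\tau)\ne j(z)$ there and $|j(z)|\to\infty$ as $\Im z\to\infty$. So $P(j(z))=e^{L\Phi_\nu(z)}/E_{k'}(z)+O(e^{LH_\nu(x_0+2i)})$. By (6), $H_\nu(z)>H_\nu(x_0+2i)+1$ and $|E_{k'}(z)|\le2$ once $\Im z\ge y_\infty$, uniformly in $\nu$ near $\delta$. $\square$

## 8. Below $\mathcal C^*_\delta$ the saddle dominates

**Case B.** *Let $z_*\in\mathcal F$ with $\Im z_*<Y_\delta(x_*)$, $x_*=\Re z_*$, in a non-exceptional case. There is a disc $V\ni z_*$ on which $P\circ j\ne0$ for large $L$ and $\frac1L\log|P(j(z))|\to c_\delta$ uniformly.*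

By (P4), $\delta<\frac6\pi$. So $E_2(\tau_0)=\delta$ and $\beta>\frac12$.

**Step 1. All high translates are small.** We show that *every translate $\zeta$ of $z_*$ with $\Im\zeta\ge\beta$ satisfies $H_\delta(\zeta)<c_\delta$.* If such $\zeta$ exists, then $\beta\le\Im\zeta\le\Im z_*<Y_\delta(x_*)$ because $z_*$ is highest in its orbit. So $H_\delta(z_*)<c_\delta$ by (P2). If $\zeta\equiv z_*$ mod $1$ we are done; otherwise $H_\delta(\zeta)\le H_\delta(z_*)$ by (P3). In particular $\tau_0$ is not a translate of $z_*$.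

**Step 2. A contour through the saddle.** The aim is a contour whose only significant piece is a short horizontal segment through the saddle. For $\nu$ near $\delta$ let $\tau_\nu=x_0+iy_\nu$ with $E_2(\tau_\nu)=\nu$ and $y_\nu\to\beta$; this exists since $E_2(x_0+iy)$ is strictly monotone near $y=\beta$. Choose small $\xi>0$ such that the closed disc of radius $2\xi$ about $\tau_0$ contains no translate of $z_*$ (Step 3 adds one more smallness condition on $\xi$). By (P1) at height $\beta$ and compactness, choose $\eta\in(0,\xi)$ and $\lambda>0$ with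
$$H_\delta\le c_\delta-2\lambda\quad\text{on}\quad\{\xi\le|x-x_0|\le\tfrac12,\ |y-\beta|\le\eta\},$$
and with no translate of $z_*$ at height $\beta+\eta$. Let $\Gamma_\nu$ (closed mod $1$) consist of the segment at height $y_\nu$ for $|x-x_0|\le\xi$, the vertical segments at $|x-x_0|=\xi$ from there up to height $\beta+\eta$, and the segments at height $\beta+\eta$ for $\xi\le|x-x_0|\le\frac12$. For $\nu$ close to $\delta$, all points on or above $\Gamma_\nu$ lie mod $1$ in
$$R=\{y\ge\beta+\eta\}\cup\{|x-x_0|\le\xi,\ |y-\beta|\le\eta\},$$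
which does not depend on $\nu$. The box lies in the disc of radius $2\xi$, so all translates of $z_*$ in $R$ have height $>\beta+\eta$. By Step 1 they can be enclosed, mod $1$, in finitely many disjoint small discs $D_i\subset\{y>\beta+\eta\}$ whose closures contain no other translates and on whose closures $H_\delta\le c_\delta-2\lambda$ (after decreasing $\lambda$). On $R\setminus\bigcup D_i$, closed mod $1$, $j\ne j(z_*)$, and $|j|\to\infty$ at the cusp. So $|j-j(z_*)|\ge2d_0>0$ there. Take $V\ni z_*$ with $|j(z)-j(z_*)|<d_0$ on $V$. For $z\in V$ all poles of $f_z$ above $\Gamma_\nu$ lie in $\bigcup D_i$, and $|j(\tau)-j(z)|\ge d_0$ on $\Gamma_\nu\cup\bigcup\partial D_i$. We never compute residues here; we only bound the integrals over $\partial D_i$, so an elliptic $z_*$ is also covered. Since $H_\nu\to H_\delta$ uniformly on these compact sets,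
$$P(j(z))=\int_{x_0-\xi}^{x_0+\xi}\frac{A\,e^{L\Phi_\nu}}{j-j(z)}\Big|_{\tau=x+iy_\nu}dx+O\bigl(e^{L(c_\delta-\lambda)}\bigr).$$

**Step 3. Laplace's method, uniformly.** By (7), $\Phi_\nu'(\tau_\nu)=0$, and $b_\nu=-\Phi_\nu''(\tau_\nu)=-4\pi^2\varepsilon D_qE_2(\tau_\nu)$ is real. It is positive: for $\varepsilon=1$, $D_qE_2=-24\sum n\sigma(n)q^n<0$ on the imaginary axis; for $\varepsilon=-1$, $D_qE_2=-F'/2\pi>0$. So $b_\nu\ge b>0$ for $\nu$ near $\delta$. As $\Phi_\nu'''$ does not depend on $\nu$, for real $|t|\le\xi$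
$$\Phi_\nu(\tau_\nu+t)=\Phi_\nu(\tau_\nu)-\tfrac12b_\nu t^2+t^3R_\nu(t),\qquad|R_\nu|\le M,$$
with $M$ uniform. Shrinking $\xi$ at the start of Step 2 does not increase $M$, so we may assume $\xi M\le b/4$. Let $G_z(t)=\frac A{j-j(z)}(\tau_\nu+t)$, bounded and Lipschitz uniformly for $z\in V$. With $|e^w-1|\le|w|e^{|w|}$ and $LM|t|^3\le Lbt^2/4$,
$$\Bigl|\int_{-\xi}^\xi G_z(t)e^{-Lb_\nu t^2/2}\bigl(e^{Lt^3R_\nu}-1\bigr)dt\Bigr|\ll\int LM|t|^3e^{-Lbt^2/4}dt=O(L^{-1}),$$
$$\int_{-\xi}^\xi|G_z(t)-G_z(0)|e^{-Lb_\nu t^2/2}dt=O(L^{-1}),$$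
and the missing Gaussian tail is exponentially small. So, uniformly in $z\in V$ and $\nu$, the integral in Step 2 equals
$$e^{L\Phi_\nu(\tau_\nu)}\Bigl(\sqrt{\tfrac{2\pi}{Lb_\nu}}\,\frac{A(\tau_\nu)}{j(\tau_\nu)-j(z)}+O(L^{-1})\Bigr). \tag{11}$$

**Step 4. The leading coefficient is not zero.** $A=E_{14-k'}/\Delta$ can vanish only at elliptic points. A point $iy$ with $y>\frac12$ is equivalent to $iy$ or $i/y$ on the imaginary axis in $\mathcal F$, so it is elliptic only for $y=1$. For $\frac12+iy$ with $y\ge a$, which lies in $\mathcal F$, the only elliptic point is $\rho+1$. For $\frac12<y<a$ the point is equivalent, by the computation in (E5), to an interior point of $\mathcal A$, so it is non-elliptic. Thus $A(\tau_0)=0$ requires one of two things. Either $\tau_0=i$, $\delta=\frac3\pi$, and $E_{14-k'}(i)=0$, that is $14-k'\in\{14,10,6\}$, $k'\in\{0,4,8\}$, $4\mid k$. Or $\tau_0=\rho+1$, $\delta=\frac{2\sqrt3}\pi$, and $E_{14-k'}(\rho)=0$, that is $14-k'\in\{14,10,8,4\}$, $k'\in\{0,4,6,10\}$, $k\not\equiv2$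 mod $6$. These are exactly the exceptional cases. Otherwise $A(\tau_\nu)\to A(\tau_0)\ne0$ along each of the finitely many choices of $k'$, and $H_\nu(\tau_\nu)\to c_\delta$. Then the first term of (11) dominates both $O(L^{-1})$ and $O(e^{L(c_\delta-\lambda)})$, and the claim follows. $\square$

In the exceptional cases the saddle is an elliptic point at which the leading saddle term vanishes. There only the one-sided statement in Theorem 1 is proved; the full question at those values is not settled here.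

## 9. Convergence of the zero sets: proof of Theorem 1

**Step 1. All zeros approach $\mathcal C^*_\delta$.** On $\mathcal F$ we have $y\ge\sqrt{1-x^2}$, so a point of $\mathcal F$ off $\mathcal C^*_\delta$ satisfies either $y>\max(\sqrt{1-x^2},Y_\delta(x))$ (Case A) or $y<Y_\delta(x)$ (Case B). If non-elliptic zeros in $\mathcal F$ stayed at distance $\ge\epsilon_0$ from $\mathcal C^*_\delta$ along a subsequence, they would be bounded by Case $\infty$ and accumulate at such a point, contradicting A or B. The parenthetical claim about exceptional cases uses only A and $\infty$.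

**Step 2. Reduction to discs about non-elliptic points.** We want every $\zeta\in\mathcal C^*_\delta$ to be a limit of zeros. Non-elliptic points are dense in $\mathcal C_\delta^*$ and the set of limits is closed, so let $\zeta$ be non-elliptic. As $P$ is real, the zero set of $P\circ j$ is invariant under $SL_2(\mathbb Z)$ and $z\mapsto-\bar z$, hence under $z\mapsto1/\bar z$ and $z\mapsto\pm1-\bar z$. A zero near $\zeta$ but outside $\mathcal F$ can be moved into $\mathcal F$, near $\zeta$, by one of these reflections (the corners of $\mathcal F$ are elliptic, so $\zeta$ is not a corner). So it suffices to find zeros of $P\circ j$ in every small disc $U$ about $\zeta$. Pointwise limits then give Hausdorff convergence, because $\mathcal C^*_\delta$ is compact.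

**Step 3. If there are no zeros in $U$, the limit is harmonic.** Suppose $P\circ j$ has no zeros in $U$ for infinitely many members of the sequence, and put $U_L(w)=\frac1L\log|P(w)|$. For these members $U_L\circ j$ is harmonic on $U$. It is uniformly bounded above: choose $\mathcal R$ so large that all $z\in\mathcal F$ with $|j(z)|=\mathcal R$ are Case A points; by compactness $U_L$ is bounded above on $|w|=\mathcal R$, hence on $|w|\le\mathcal R$ by the maximum principle. Also $U_L\circ j\to H_\delta$ on the non-empty open set of interior points of $\mathcal F$ in $U$ above $\mathcal C^*_\delta$. By Harnack's principle a subsequence converges locally uniformly on $U$ to a harmonic function ($-\infty$ is excluded by the last remark). By the identity theorem the limit is $H_\delta$ on all of $U$.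

**Step 4. Contradiction when $|\zeta|>1$.** Then $\Im\zeta=Y_\delta(\Re\zeta)>\sqrt{1-(\Re\zeta)^2}$, and near $\zeta$ there is an open set of points of $\mathcal F$ with $y<Y_\delta(x)$. There the limit is the constant $c_\delta$ by Case B. So $H_\delta$ would be constant on an open set, hence on $\mathfrak H$, contradicting (P2).

**Step 5. Contradiction when $|\zeta|=1$.** Since $j(1/\bar z)=\overline{j(z)}$, we have $U_L(j(1/\bar z))=U_L(j(z))$. Hence $H_\delta(1/\bar z)=H_\delta(z)$ near $\zeta$, so $\partial_rH_\delta(e^{i\theta})=0$ for $\theta$ in an interval. Let us compute this derivative. On $|z|=1$, $\overline{\Delta(z)}=\Delta(-\bar z)=\Delta(-1/z)=z^{12}\Delta(z)$, so $e^{6i\theta}\Delta(e^{i\theta})$ is real and non-zero, and $\Im\Phi_\delta(e^{i\theta})=\varepsilon(6\theta+2\pi\delta\cos\theta)+\text{const}$. By Cauchy–Riemann,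
$$\partial_rH_\delta(e^{i\theta})=\varepsilon(6-2\pi\delta\sin\theta), \tag{12}$$
which does not vanish identically on an interval. Theorem 1 is proved. $\blacksquare$

## 10. Comparing $\mathcal C_\delta$ and $\mathcal C^*_\delta$ for $0<\delta<1$

First, non-exceptional sequences exist for every $\delta$: take $k=12\ell+k'$ with $\ell\to\varepsilon\infty$ and $m$ the integer nearest to $\delta\ell$, which is $\le\ell$ for large $|\ell|$. Take $k'=6$ if $\delta=\frac3\pi$ (then $k\equiv2$ mod $4$), $k'=8$ if $\delta=\frac{2\sqrt3}\pi$ (then $k\equiv2$ mod $6$), and any $k'$ otherwise.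

**Step 1. $\mathcal S_\delta$ as a level curve.** This puts the two curves in the same language. Put
$$p=|1-\delta|,\quad\kappa=\frac p{24},\quad\tilde H(\tau)=2\pi py+24\varepsilon\Re q,\quad\tilde c=p-p\log\kappa=\min_{t>0}(-p\log t+24t),$$
the minimum being at $t=\kappa$. By (2), points of $\mathcal S_\delta$ have $Q=\kappa\,u^{-1}(\varepsilon\cos2\pi x)\in[\omega\kappa,\kappa]$. With $t=Q/\kappa$ this says $1+\log t=t\varepsilon\cos2\pi x$. Hence
$$\tilde H=-p\log\kappa+p\bigl(-\log t+\varepsilon t\cos2\pi x\bigr)=-p\log\kappa+p=\tilde c\quad\text{on }\mathcal S_\delta .$$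
So $\mathcal S_\delta$ is a level curve of $\tilde H$, which is (6) cut after $n=1$, through the height of its own saddle $q=\varepsilon\kappa$. The true curve uses $H_\delta$ and $c_\delta$.

From now on in this section $0<\delta<1$, $\varepsilon=1$, and $q_0=e^{-2\pi\beta}<e^{-\pi}$. The equation $E_2(i\beta)=\delta$ says $\kappa=\sum\sigma(n)q_0^n$.

**Step 2. $h_\delta(\frac12)<Y_\delta(\frac12)$ for all $\delta\in(0,1)$.** Put $\tilde Q=e^{-2\pi h_\delta(1/2)}=\omega\kappa$. Since $\sum\sigma(n)q_0^{n-1}\le\sum n^2q_0^{n-1}=\frac{1+q_0}{(1-q_0)^3}<1.2<\frac1\omega$, we get $\tilde Q<q_0$, that is, $h_\delta(\frac12)>\beta$. Then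
$$H_\delta(\tfrac12+ih_\delta(\tfrac12))=\tilde c+24\sum_{n\ge2}\sigma_{-1}(n)(-\tilde Q)^n<\tilde c+24\sum_{n\ge2}\sigma_{-1}(n)q_0^n,$$
$$c_\delta=-p\log q_0+24q_0+24\sum_{n\ge2}\sigma_{-1}(n)q_0^n\ge\tilde c+24\sum_{n\ge2}\sigma_{-1}(n)q_0^n .$$
So $H_\delta(\frac12+ih_\delta(\frac12))<c_\delta$, and (P2) gives the claim. This is the $36\,\ell q^2$ of Section 2 at work: it is felt at the saddle, where $|q|=q_0$, more than on the curve, where $|q|=\tilde Q$.

**Step 3. The number $\delta_1$.** We need to know when the true curve rises above the corner $\rho$. Let $\psi(\delta)=H_\delta(\rho)-c_\delta$ on $[0,1)$; at $\delta=0$ the same definitions with $\varepsilon=1$ are used, with $E_2(i\beta_0)=0$ and $\beta_0>\frac12$ by (E1). By the implicit function theorem $\beta_\delta$ is smooth, and it increases with $\delta$. Since $\partial_yH_\delta(\tau_0)=0$, differentiating $c_\delta=H_\delta(i\beta_\delta)$ gives $c_\delta'=-2\pi\beta_\delta$. So $\psi'(\delta)=-2\pi(a-\beta_\delta)$. Let $\delta_a=E_2(ia)$;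 it lies in $(0,1)$, since $24\sum\sigma(n)Q_a^n<24\cdot1.2\cdot0.0044<1$.

If $\delta\ge\delta_a$, then $\beta\ge a$. On $x=-\frac12$, $y\ge\frac12$ we have $\partial_yH_\delta=2\pi(F(y)-\delta)>0$ because $F>1>\delta$. Hence $H_\delta(\rho)\le H_\delta(-\frac12+i\beta)<c_\delta$ by (P1), and $\psi<0$.

On $[0,\delta_a)$, $\beta<a$, so $\psi$ is strictly decreasing.

Finally $\psi(0)>0$. On the one hand,
$$H_0(\rho)=-\log|\Delta(\rho)|=\pi\sqrt3+24\sum\sigma_{-1}(n)(-Q_a)^n\ge5.44-24Q_a>5.33,$$
the terms with $n\ge2$ having positive sum. On the other hand, $\partial_yH_0(iy)=2\pi E_2(iy)$ is negative for $y<\beta_0$ and positive for $y>\beta_0$, so $c_0=\min_y(-\log\Delta(iy))\le-\log\Delta(i/2)$. By $\Delta(i/2)=2^{12}\Delta(2i)$ this equals $4\pi-12\log2+24\sum\sigma_{-1}(n)e^{-4\pi n}<4.26$.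

So $\psi$ has a unique zero $\delta_1$, with $\psi>0$ on $[0,\delta_1)$, $\psi<0$ on $(\delta_1,1)$, and $0<\delta_1<\delta_a<E_2(i)=\frac3\pi$.

**Step 4. The conjecture fails for $\delta\in(\delta_1,1)$.** If $\beta<a$, then $\psi(\delta)<0$ and (P2) give $Y_\delta(\frac12)>a$. If $\beta\ge a$, then $Y_\delta(\frac12)>\beta\ge a$. With Step 2, $Y_\delta(\frac12)>\max(a,h_\delta(\frac12))$. So $\zeta=-\frac12+iY_\delta(\frac12)$ lies on $\mathcal C^*_\delta$ but not on the closed graph $\mathcal C_\delta$. By Theorem 1 non-elliptic zeros accumulate at $\zeta$ for every non-exceptional sequence, so the maximum in (4) does not tend to $0$.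

**Step 5. The conjecture holds for $0<\delta\le\delta_1$.** On $\mathcal A$, $H_\delta=-K+s_\delta(y)$. By (E5), $K(z)\le K(\rho)$. The function $s_\delta$ increases on $(0,\frac3{\pi\delta})\supset[a,1]$. So $H_\delta(z)\ge H_\delta(\rho)\ge c_\delta$. As $\Im z\ge a>\beta$ (because $\delta<\delta_a$), (P2) and evenness give $Y_\delta(x)\le\sqrt{1-x^2}$, so $\mathcal C^*_\delta=\overline{\mathcal A}$. Moreover $h_\delta$ is even and increasing in $|x|\le\frac12$, so $h_\delta(x)\le h_\delta(\frac12)<Y_\delta(\frac12)\le a\le\sqrt{1-x^2}$, and $\mathcal C_\delta=\overline{\mathcal A}$. Theorem 1 applies, with no exceptional case since $\delta<\frac3\pi$.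

## 11. Comparing $\mathcal C_\delta$ and $\mathcal C^*_\delta$ for $\delta>1$

Now $\varepsilon=-1$, $x_0=\frac12$, $p=\delta-1$. We use $0.2784<\omega<0.2785$.

**Step 1. The gap between $\tilde c$ and $c_\delta$ for $1<\delta\le\delta_S$.** By definition of $\delta_S$, $\kappa\le e^{-2\pi}/\omega<0.00671$. Let $Q_0=e^{-2\pi\beta}$. Since $\delta_S<\frac6\pi$, $F(\beta)=\delta$, that is,
$$\kappa=Q_0-3Q_0^2+4Q_0^3-7Q_0^4+\cdots .$$
With $Q_0\le e^{-\pi}$ this gives $Q_0(1-3Q_0)\le\kappa\le Q_0$. Indeed the series starting with $4Q_0^3$ is $\ge0$, because $4>7Q_0+\sum_{n\ge6}n^2Q_0^{n-3}$, and the one starting with $-3Q_0^2$ is $\le0$, because $3>4Q_0+\sum_{n\ge5}n^2Q_0^{n-2}$. From $1-3Q_0\ge0.87$ we get $Q_0<0.0078$, then from $1-3Q_0>0.976$ we get $Q_0<0.0069$. By (6),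
$$c_\delta=-p\log Q_0+24\bigl(Q_0-\tfrac32Q_0^2+\tfrac43Q_0^3-\tfrac74Q_0^4+\cdots\bigr).$$
Write $\kappa=Q_0(1-v)$ with $0\le v\le3Q_0$. Since $-\log(1-v)\ge v$, we have $\kappa-\kappa\log\frac\kappa{Q_0}\ge\kappa(1+v)=Q_0(1-v^2)$. The alternating tail starting with $+\frac74Q_0^4$ is positive. Hence
$$\tilde c-c_\delta=24\Bigl[\kappa-\kappa\log\tfrac\kappa{Q_0}-Q_0+\tfrac32Q_0^2-\tfrac43Q_0^3+\cdots\Bigr]\ge24Q_0^2\bigl(\tfrac32-\tfrac{31}3Q_0\bigr)\ge34Q_0^2, \tag{13}$$
where $\frac{31}3=9+\frac43$ comes from $v^2\le9Q_0^2$.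

**Step 2. The conjecture fails for $1<\delta<\delta_S$.** We compare heights over $x=0$. Let $\tilde Q=e^{-2\pi h_\delta(0)}=\omega\kappa\le0.2785\,Q_0$. Then
$$H_\delta(ih_\delta(0))=\tilde c-24\sum_{n\ge2}\sigma_{-1}(n)\tilde Q^n\ge\tilde c-24\cdot1.51\,\tilde Q^2\ge\tilde c-3Q_0^2>c_\delta,$$
where $\sum_{n\ge2}\sigma_{-1}(n)\tilde Q^{n-2}\le\frac32+\sum_{n\ge3}n\tilde Q^{n-2}<1.51$ as $\tilde Q<0.002$. Since $h_\delta(0)>\beta$, (P2) gives $Y_\delta(0)<h_\delta(0)$. Also $h_\delta(0)>1$ is equivalent to $\omega\kappa<e^{-2\pi}$, that is, to $\delta<\delta_S$. So the only point of $\mathcal C_\delta$ over $x=0$ is $ih_\delta(0)$, while $i\max(1,Y_\delta(0))\in\mathcal C^*_\delta$ is strictly lower. It is not on the closed set $\mathcal C_\delta$, and by Theorem 1 non-elliptic zeros accumulate there for every non-exceptional sequence. So (4) fails.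

**Step 3. At $\delta=\delta_S$, $\tilde H\ge\tilde c$ on $\overline{\mathcal A}$.** This will put both curves below the arc. Now $24e^{-2\pi}=p\omega$, $h_\delta(0)=1$ and $\tilde H(i)=\tilde c$. For $z=x+i(1-t)\in\overline{\mathcal A}$, $t=t(x)=1-\sqrt{1-x^2}$,
$$\tilde H(z)-\tilde c=\tilde H(z)-\tilde H(i)=p\omega\bigl[1-e^{2\pi t}\cos2\pi x-Ct\bigr],\qquad C=\frac{2\pi}\omega<22.57. \tag{14}$$
By evenness it suffices to show that the bracket is $\ge0$ for $0\le x\le\frac12$.

For $0\le x\le\frac14$: $t=\frac{x^2}{1+\sqrt{1-x^2}}\le0.5081x^2$ and $Ct<1$. So $e^{-2\pi t}(1-Ct)\ge(1-2\pi t)(1-Ct)\ge1-(2\pi+C)t\ge1-14.67x^2$. On the other side, $\cos2\pi x\le1-19.73x^2+64.95x^4\le1-14.67x^2$, since $64.95x^2\le4.06<5.06$. Hence $\cos2\pi x\le e^{-2\pi t}(1-Ct)$, which is the claim.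

For $\frac14\le x\le0.28$: $\cos2\pi x\le0$ and $Ct\le22.57\cdot0.04<1$.

For $x$ in $[x_1,x_2]\subset[0.28,0.5]$: $\cos2\pi x\le0$ and $|\cos2\pi x|\ge c_1:=|\cos2\pi x_1|$, so the bracket is at least $1+c_1e^{2\pi t}-Ct$. This is decreasing in $t\le0.134$, since $2\pi e^{2\pi t}<15<C$. So the bracket is at least its value at $t_2=t(x_2)$:

| $[x_1,x_2]$ | $c_1$ | $t_2$ | $1+c_1e^{2\pi t_2}-Ct_2$ |
|---|---|---|---|
| $[.28,.31]$ | $.1874$ | $.04926$ | $>0.14$ |
| $[.31,.35]$ | $.3681$ | $.06325$ | $>0.11$ |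
| $[.35,.40]$ | $.5878$ | $.08349$ | $>0.10$ |
| $[.40,.45]$ | $.8090$ | $.10697$ | $>0.16$ |
| $[.45,.50]$ | $.9511$ | $.13398$ | $>0.18$ |

**Step 4. $\mathcal C_\delta=\overline{\mathcal A}$ for $\delta\ge\delta_S$.** At $\delta=\delta_S$, $\partial_y\tilde H=2\pi(p+24Q\cos2\pi x)>0$ whenever $Q<\kappa$, that is, $y>y_\kappa:=-\frac{\log\kappa}{2\pi}$. Here $\kappa=e^{-2\pi}/\omega>0.0067>Q_a$, so $y_\kappa<a$. Also $h_\delta\ge y_\kappa$, as $Q\le\kappa$ on $\mathcal S_\delta$, and $\tilde H(x+ih_\delta(x))=\tilde c\le\tilde H(x+i\sqrt{1-x^2})$ by Step 3. By monotonicity $h_\delta(x)\le\sqrt{1-x^2}$. Since $h_\delta$ decreases in $\delta>1$, this holds for all $\delta\ge\delta_S$.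

**Step 5. $\mathcal C^*_\delta=\overline{\mathcal A}$ for $\delta\ge\delta_S$.** At $\delta=\delta_S$ and $z\in\overline{\mathcal A}$, where $Q\le Q_a$, and with $Q_0\ge\kappa>0.0067$, Step 3 and (13) give
$$H_\delta(z)\ge\tilde c-24\sum_{n\ge2}\sigma_{-1}(n)Q_a^n\ge\tilde c-0.0007>\tilde c-34(0.0067)^2\ge c_\delta .$$
For $\delta_S\le\delta\le\frac6\pi$, as $\tau_0$ is critical, $\frac d{d\delta}\bigl(H_\delta(z)-c_\delta\bigr)=2\pi(\Im z-\beta_\delta)>0$: indeed $\beta_\delta<a$ for $\delta>\frac{2\sqrt3}\pi\approx1.1027$, and $\delta_S>1.16$. So $H_\delta\ge c_\delta$ on $\overline{\mathcal A}$, where $y\ge a>\beta$, whence $Y_\delta(x)\le\sqrt{1-x^2}$ by (P2). For $\delta\ge\frac6\pi$ use (P4). No exceptional case occurs, since $\delta_S>\frac{2\sqrt3}\pi$. So Theorem 1 gives the conjecture for $\delta\ge\delta_S$, and Theorem 2 is proved. $\blacksquare$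

## 12. The limiting zero measure and the share on the arc: proof of Theorem 3

**Step 1. A limit for the potentials.** We pass from "where" to "how many" through $U_L(w)=\frac1L\log|P(w)|$, whose Laplacian counts zeros. Define $U$ on $\mathbb C$ by $U(j(z))=H_\delta(z)$ for $z\in\mathcal F$ with $y\ge Y_\delta(x)$, that is, on or above $\mathcal C^*_\delta$, and $U(j(z))=c_\delta$ for $z\in\mathcal F$ with $y<Y_\delta(x)$. By (P2), periodicity and $H_\delta(-\bar z)=H_\delta(z)$, $U$ is well defined and continuous. By Cases A and B, $U_L\to U$ locally uniformly off the Lebesgue-null compact set $j(\mathcal C^*_\delta)$. The $U_L$ are subharmonic and, as in Section 9, locally uniformly bounded above. Recall the compactness theorem (Hörmander, *The Analysis of Linear Partial Differential Operators I*, Thm 4.1.9): a sequence of subharmonic functions $\not\equiv-\infty$ on a connected open set, uniformly bounded above on compact sets, either tends to $-\infty$ uniformly on compact sets or has a subsequence converging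 in $L^1_{loc}$. Apply it to every subsequence. The first alternative is excluded, and every limit equals $U$ almost everywhere, so $U_L\to U$ in $L^1_{loc}$. Writing $\nabla^2$ for the Laplacian,
$$\mu_L:=\frac1L\sum_{P(w)=0}\delta_w=\frac1{2\pi}\nabla^2U_L\ \longrightarrow\ \mu:=\frac1{2\pi}\nabla^2U\ge0$$
weakly, zeros counted with multiplicity. The zeros of $P$ stay bounded by Case $\infty$, so $\mu(\mathbb C)=\lim D/L=|1-\delta|$. As $U$ is continuous, $\mu$ has no atoms: by Jensen's formula $\int_0^R\mu(\{|w-w_0|<t\})\frac{dt}t$ is the mean of $U$ over $|w-w_0|=R$ minus $U(w_0)$, which is finite.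

**Step 2. The density of $\mu$.** $\mu$ lives on $j(\mathcal C^*_\delta)$. For a continuous function that is smooth up to a curve and harmonic on both sides, Green's formula shows that the Laplacian is the jump of the normal derivative times arc length. By conformal invariance we may compute in the $z$-coordinate near non-elliptic points.

On the part $Y_\delta(x)>\sqrt{1-x^2}$ with $|x|<\frac12$, $z\ne\tau_0$: here $y>\beta$, so $\partial_yH_\delta>0$ by (P2), the curve is analytic, and $U\circ j$ is $H_\delta$ above it and constant below. So $\mu=\frac1{2\pi}|\nabla H_\delta||dz|=\frac1{2\pi}|\Phi_\delta'||dz|=|E_2-\delta||dz|$.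

On the arc over the interior of $E$: $U\circ j$ equals $H_\delta(z)$ for $|z|\ge1$ and $H_\delta(1/\bar z)$ for $|z|<1$ near the arc. So both sides carry the flux $\partial_rH_\delta\,d\theta$, and by (12)
$$\mu=\frac1{2\pi}\cdot2\varepsilon(6-2\pi\delta\sin\theta)\,d\theta .$$
In particular this density is $\ge0$ on $E$, since $\mu\ge0$.

The remaining points of $\mathcal C^*_\delta$ form a finite set, of measure $0$. They are $\tau_0$, points with $|x|=\frac12$, endpoints of $\mathcal A$ and its mirror image, and points of the unit circle with $Y_\delta(x)=\sqrt{1-x^2}$. At the last ones $H_\delta(e^{i\theta})=c_\delta$. The function $\theta\mapsto H_\delta(e^{i\theta})-c_\delta$ is analytic on $(0,\pi)$ and not identically $0$, so it has finitely many zeros on $[\frac\pi3,\frac{2\pi}3]$. To see that it is not identically $0$, let $\theta\to0$: $e^{i\theta}$ is equivalent to $-1/(e^{i\theta}-1)$, of height $\frac{\sin\theta}{2-2\cos\theta}\sim\frac1\theta$. So $K\sim-\frac{2\pi}\theta$ while $s_\delta(\sin\theta)=O(|\log\theta|)$,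 and $|H_\delta|\to\infty$. The boundary points of $E$ relative to $[\frac\pi2,\frac{2\pi}3]$ are among these zeros, so $E$ is a finite union of intervals.

**Step 3. Upper bound.** Since $D/L\to|1-\delta|$, Step 2 gives the distribution statement. Zeros of $P\circ j$ at elliptic points are $o(L)$ in number, as $\mu$ has no atoms. The set $[0,1728]=j(\mathcal A)$ is closed and meets the support of $\mu$ only in the image of points of $\mathcal A$ with $Y_\delta\le\sin\theta$, so $\limsup\mu_L([0,1728])\le\mu([0,1728])=|1-\delta|\Lambda(\delta)$. Hence the limsup of the proportion of zeros on $\mathcal A$ is $\le\Lambda(\delta)$.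

**Step 4. Lower bound by sign changes.** Weak convergence only puts zeros near the arc; to get them on the arc we use a real function. Let $I=[\theta_1,\theta_2]\subset E\cap(\frac\pi2,\frac{2\pi}3)$ and $z=e^{i\theta}$, $\theta\in I$. Here $\sin\theta>Y_\delta(\cos\theta)\ge\beta$, so $H_\delta(z)>c_\delta$. As $0<|\Re z|<\frac12$, $|cz+d|^2>c^2-|cd|+d^2\ge1$ when $cd\ne0$, so $|cz+d|=1$ only for $(c,d)=(\pm1,0),(0,\pm1)$. The only translates mod $1$ of height $\Im z$ are therefore $z$ and $-1/z=-\bar z$. They are distinct mod $1$, since their difference $-2\cos\theta$ lies in $(0,1)$. All other translates of height $\ge\beta$ are strictly lower and have strictly smaller $H_\delta$ by (P3). Now argue as in Case A, covering $I$ by finitely many small intervals with a suitable $\eta$ on each; two residues survive. Multiply (5) by $\Delta(z)^\ell E_{k'}(z)$. The residue at $z$ becomes $e^{2\pi imz}$. The residue at $-1/z$ becomes $z^{-12\ell-k'}e^{-2\pi im/z}=z^{-k}e^{-2\pi im/z}$. With $1/z=\bar z$ and the factor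 $e^{ik\theta/2}$, for some $\lambda>0$,
$$e^{ik\theta/2}g_{k,m}(e^{i\theta})=e^{-2\pi m\sin\theta}\bigl(2\cos\vartheta(\theta)+O(e^{-\lambda L})\bigr),\qquad\vartheta(\theta)=\tfrac{k\theta}2+2\pi m\cos\theta .$$
The left side is real, because on $|z|=1$ we have $\overline{g(z)}=g(-\bar z)=g(-1/z)=z^kg(z)$ for $g=g_{k,m}$. It changes sign between points where $\vartheta$ takes consecutive values in $\pi\mathbb Z$. Taking for each such value the first point of $I$ where it is attained, we get at least $\frac1\pi|\vartheta(\theta_2)-\vartheta(\theta_1)|-2$ distinct zeros on $I$. Since $\vartheta'(\theta)=\frac k2-2\pi m\sin\theta=\ell(6-2\pi\nu\sin\theta)+\frac{k'}2$, this is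
$$\frac L\pi\int_I\varepsilon(6-2\pi\delta\sin\theta)\,d\theta-o(L).$$
These zeros are non-elliptic. Exhausting $E$ by finitely many such $I$, the liminf of the proportion is $\ge\Lambda(\delta)$. This proves (10).

**Step 5. Explicit form for $\delta<1$.** If $\delta\ge\frac3\pi=E_2(i)$, then $Y_\delta\ge\beta\ge1$, so $E=\varnothing$ and $\Lambda=0$.

If $\delta\le\delta_1$, then $Y_\delta(x)\le\sqrt{1-x^2}$ by Section 10, Step 5, so $E$ is $[\frac\pi2,\frac{2\pi}3]$ up to a finite set. As $\int_{\pi/2}^{2\pi/3}(6-2\pi\delta\sin\theta)\,d\theta=\pi-\pi\delta$, $\Lambda=1$.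

Let $\delta_1<\delta<\frac3\pi$. Then $H_\delta(e^{i\theta})=-K(e^{i\theta})+s_\delta(\sin\theta)$ is strictly decreasing on $[\frac\pi2,\frac{2\pi}3]$: $K$ is nondecreasing by (E5), and $s_\delta(\sin\theta)$ is strictly decreasing because $s_\delta$ increases on $(0,\frac3{\pi\delta})\ni1$. Moreover $H_\delta(i)>c_\delta$, as $\beta<1$, and $H_\delta(\rho)<c_\delta$, as $\psi(\delta)<0$. So $\theta_c$ exists and is unique. If some $\theta^*\in(\frac\pi2,\frac{2\pi}3]$ has $\sin\theta^*=\beta$, then $H_\delta(e^{i\theta^*})<c_\delta$ by (P1), so $\theta^*>\theta_c$. Hence $\sin\theta>\beta$ on $[\frac\pi2,\theta_c]$. For $\theta<\theta_c$ we have $H_\delta(e^{i\theta})>c_\delta$ and $\sin\theta>\beta$, so $Y_\delta(\cos\theta)<\sin\theta$ by (P2). For $\theta\ge\theta_c$ either $\sin\theta<\beta\le Y_\delta(\cos\theta)$, or $\sin\theta\ge\beta$ and $H_\delta(e^{i\theta})\le c_\delta$, so $Y_\delta(\cos\theta)\ge\sin\theta$. Thus $E=[\frac\pi2,\theta_c)$, and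
$$\Lambda(\delta)=\frac{6(\theta_c-\frac\pi2)+2\pi\delta\cos\theta_c}{\pi(1-\delta)}=\frac{6(\theta_c-\pi/2)/\pi+2\delta\cos\theta_c}{1-\delta}.\qquad\blacksquare$$
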